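# An $\aleph_2$-Saturated Ideal over $\aleph_1$ without $\aleph_2$ Pairwise Positive Sets

## 1. Two, $\aleph_0$ or $\aleph_1$ sets that meet pairwise in positive sets

Fix a regular uncountable cardinal $\kappa$. The case to keep in mind is $\kappa=\aleph_1$.

**Definition (ideals).** In these notes an *ideal over $\kappa$* is a proper ideal $I\subseteq\mathcal P(\kappa)$ that contains all singletons and is $\kappa$-complete: the union of fewer than $\kappa$ members of $I$ is in $I$. For $\kappa=\aleph_1$ this is countable completeness. A set $A\subseteq\kappa$ is *$I$-positive* if $A\notin I$, and $I^+$ is the collection of positive sets. Every set of size less than $\kappa$ is in $I$.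

**Definition (saturation).** $I$ is *$\kappa^+$-saturated* if there is no family $\{A_\xi:\xi<\kappa^+\}$ of positive sets with $A_\xi\cap A_\zeta\in I$ for all $\xi\ne\zeta$. Equivalently, $\mathcal P(\kappa)/I$ has the $\kappa^+$-chain condition. $I$ is *$(\kappa^+,\lambda,2)$-saturated* if for every family $\{A_\xi:\xi<\kappa^+\}$ of positive sets there is $H\subseteq\kappa^+$ with $|H|=\lambda$ such that $A_\xi\cap A_\zeta\notin I$ for all $\xi,\zeta\in H$.

*Example (an ideal that is not saturated).* Let $I$ be the ideal of countable subsets of $\omega_1$. Build functions $f_\xi:\omega_1\to\omega_1$ for $\xi<\omega_2$ by recursion: list $\{f_\zeta:\zeta<\xi\}$ as $\{h_i:i<\omega_1\}$, possibly with repetitions, and choose $f_\xi(\alpha)\notin\{h_i(\alpha):i<\alpha\}$. Then $f_\xi$ and $h_i$ agree at most on $\alpha\le i$. So the graphs of the $f_\xi$, carried to $\omega_1$ by a bijection $\omega_1\times\omega_1\to\omega_1$, are $\aleph_2$ uncountable sets with pairwise countable intersections.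

*Example (an ideal with both properties).* Call an ideal $I$ over $\aleph_1$ *$\aleph_1$-dense* if $\mathcal P(\aleph_1)/I$ has a dense subset of size $\aleph_1$: there is $D\subseteq I^+$ with $|D|=\aleph_1$ such that every $A\in I^+$ contains some $d\in D$ modulo $I$, meaning $d\setminus A\in I$. Given positive $A_\xi$ for $\xi<\omega_2$, pick such $d_\xi\in D$ for each $\xi$. By pigeonhole there is $H$ of size $\aleph_2$ on which $d_\xi=d$ is constant. For $\xi,\zeta\in H$ the set $A_\xi\cap A_\zeta$ contains $d$ modulo $I$, so it is positive. Hence an $\aleph_1$-dense ideal is $(\aleph_2,\aleph_2,2)$-saturated, and in particular $\aleph_2$-saturated.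

The larger $\lambda$ is, the more $(\aleph_2,\lambda,2)$-saturation asks. For $\lambda=2$ it is $\aleph_2$-saturation itself. We ask how far up one can go for an arbitrary $\aleph_2$-saturated ideal. For small $\lambda$ this is easy.

**Proposition C.** Every $\aleph_2$-saturated ideal over $\aleph_1$ is $(\aleph_2,\aleph_0,2)$-saturated. Under CH it is $(\aleph_2,\aleph_1,2)$-saturated.

*Proof.* Given positive $A_\xi$ for $\xi<\omega_2$, color $\{\xi,\zeta\}$ with $0$ if $A_\xi\cap A_\zeta\in I$ and with $1$ otherwise. By saturation no set of size $\aleph_2$ is $0$-homogeneous. A $1$-homogeneous set $H$ is what we want: for $\xi\ne\zeta$ in $H$ the intersection is positive by the coloring, and $A_\xi\cap A_\xi=A_\xi$ is positive. So it suffices to apply the Dushnik–Miller theorem $\omega_2\to(\omega_2,\omega)^2$, or, under CH, the Erdős–Rado theorem $\omega_2\to(\omega_2,\omega_1)^2$. $\square$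

Here is one argument for both textbook theorems. Let $\mu=\omega$, or let $\mu=\omega_1$ and assume CH. Let $f:[\omega_2]^2\to\{0,1\}$ have no $0$-homogeneous set of size $\aleph_2$. Take $M\prec H(\omega_3)$ with $f\in M$, $\omega_1\subseteq M$, $|M|=\aleph_1$, and, if $\mu=\omega_1$, also $M^\omega\subseteq M$, which is possible by CH. Then $\delta=M\cap\omega_2$ is an ordinal below $\omega_2$. Let $H\subseteq\delta$ be maximal such that $H\cup\{\delta\}$ is $1$-homogeneous. Suppose $|H|<\mu$. Then $H\in M$, so the set $B=\{\eta\in\omega_2\setminus H: f\{\xi,\eta\}=1\text{ for all }\xi\in H\}$ is in $M$, and $\delta\in B$. By elementarity there is in $M$ a maximal $0$-homogeneous set $B_0\subseteq B$. Since $|B_0|\le\aleph_1$ and $\omega_1\subseteq M$, we get $B_0\subseteq M\cap\omega_2=\delta$. So $\delta\in B\setminus B_0$, and by maximality of $B_0$ some $\xi\in B_0$ has $f\{\xi,\delta\}=1$. Then $\xi<\delta$, $\xi\notin H$, and $H\cup\{\xi,\delta\}$ is $1$-homogeneous, which contradicts the maximality of $H$. Hence $|H|\ge\mu$.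

## 2. What changes at $\lambda=\aleph_2$

Proposition C used nothing about $I$ beyond saturation: it was pure partition calculus. At $\lambda=\aleph_2$ this method stops, because $\omega_2\to(\omega_2,\omega_2)^2$ is false in ZFC.

Indeed, take distinct $f_\xi\in 2^{\omega_1}$ for $\xi<\omega_2$ and color $\{\xi,\zeta\}$ according to whether the lexicographic order of $f_\xi,f_\zeta$ agrees with the order of the indices. A homogeneous set of size $\aleph_2$ would give a strictly monotone $\omega_2$-sequence in $2^{\omega_1}$, say an increasing one $\langle h_\xi:\xi<\omega_2\rangle$ (for a decreasing one, exchange the values $0$ and $1$). Let $\gamma\le\omega_1$ be least such that $\{h_\xi\restriction\gamma:\xi<\omega_2\}$ has size $\aleph_2$. Passing to a subsequence and restricting to $\gamma$, we may assume that the $h_\xi\in 2^\gamma$ are strictly increasing. Let $\delta_\xi<\gamma$ be the first place where $h_\xi$ and $h_{\xi+1}$ differ, so $h_\xi(\delta_\xi)=0$ and $h_{\xi+1}(\delta_\xi)=1$. Some $\delta$ equals $\delta_\xi$ for $\aleph_2$ many $\xi$. If $\xi<\eta$ are two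 of these and $h_\xi\restriction\delta=h_\eta\restriction\delta$, then $h_\eta$ is below $h_{\xi+1}$, although $\xi+1\le\eta$. This is impossible. So the $h_\xi\restriction\delta$ for these $\xi$ are distinct, which contradicts the choice of $\gamma$.

So a negative answer is not excluded. The question, whose source is Kenta Tsukuura, "The extent of saturation of induced ideals", arXiv:2201.02364 (2022), is this:

> Is it consistent that there is an ideal over $\aleph_1$ which is $\aleph_2$-saturated but not $(\aleph_2,\aleph_2,2)$-saturated?

The answer is yes, relative only to the existence of an $\aleph_2$-saturated ideal over $\aleph_1$. To state it, let $I$ be an ideal over $\kappa$ in $V$. In a forcing extension put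
$$\bar I=\{X\subseteq\kappa:\exists N\in I\ \ X\subseteq N\},$$
the ideal *generated by* $I$. For example, if $I$ is the ideal of bounded subsets of $\kappa$, then $\bar I$ is again the collection of bounded subsets of $\kappa$, since a bounded set is covered by an ordinal below $\kappa$.

**Theorem A (ZFC).** Let $\kappa$ be regular uncountable and let $I$ be a $\kappa^+$-saturated, $\kappa$-complete proper ideal over $\kappa$ containing the singletons. There is a c.c.c. poset $Q$ forcing that $\bar I$ is a proper $\kappa$-complete ideal which is $\kappa^+$-saturated but not $(\kappa^+,\kappa^+,2)$-saturated.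

**Theorem B.** If there is an $\aleph_1$-dense ideal $I$ over $\aleph_1$, then in some forcing extension $\bar I$ is $\aleph_2$-saturated but not even $(\aleph_2,\aleph_1,2)$-saturated.

Such ideals are consistent relative to ZF+AD: Woodin, *The Axiom of Determinacy, Forcing Axioms, and the Nonstationary Ideal*, Ch. 6. By Theorem B, the $\aleph_0$ in Proposition C cannot be improved to $\aleph_1$ in ZFC. Theorem B also shows how much can change in a forcing extension: by Section 1 its ideal $I$ was $(\aleph_2,\aleph_2,2)$-saturated in the ground model.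

## 3. Why disjointness is too much, and how large small intersections must be

We want to add generic sets $A_\xi\subseteq\kappa$ for $\xi<\kappa^+$, together with a coloring $c:[\kappa^+]^2\to2$, so that color $1$ makes $A_\xi\cap A_\eta$ small and every $H$ of size $\kappa^+$ contains a pair of color $1$.

The first thing to try is finite conditions $(w,c,F)$, where $w\subseteq\kappa^+$ is finite, $c:[w]^2\to 2$, and $F\subseteq w\times\kappa$ is finite. Here $(\xi,\alpha)\in F$ promises $\alpha\in A_\xi$, and color $1$ demands $A_\xi\cap A_\eta=\emptyset$. This fails in any extension in which $\kappa^+$ is still a cardinal, by pigeonhole. Each $A_\xi$ is nonempty, so some single $\alpha<\kappa$ lies in $A_\xi$ for all $\xi$ in a set $H$ of size $\kappa^+$. Then no pair in $H$ is disjoint, and $c\equiv0$ on $[H]^2$. For a pair of color $0$ nothing keeps the intersection small: given $N\in I$ and a condition with $c\{\xi,\eta\}=0$, choose $\alpha\notin N$ not yet mentioned in $F$ and add both $(\xi,\alpha)$ and $(\eta,\alpha)$. The only $w$-elements with second coordinate $\alpha$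 are then $\xi$ and $\eta$, whose color is $0$, so this is a condition. Thus $A_\xi\cap A_\eta$ is covered by no member of $I$, and $H$ is a family of size $\kappa^+$ with pairwise positive intersections.

The same pigeonhole tells us what any successful family must look like.

**Observation.** Let $I$ be an ideal over $\kappa$ and let $A_\xi$ ($\xi<\kappa^+$) be positive sets such that every $H\subseteq\kappa^+$ of size $\kappa^+$ contains $\xi\ne\eta$ with $A_\xi\cap A_\eta\in I$. Then for every $X\subseteq\kappa^+$ of size $\kappa^+$ and every $\nu<\kappa$ there are $\xi\ne\eta$ in $X$ such that $A_\xi\cap A_\eta$ is in $I$ but has an element above $\nu$.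

*Proof.* For $\xi\in X$ pick $\alpha_\xi\in A_\xi\setminus(\nu+1)$, which exists because $\nu+1\in I$. There are $\alpha$ and $H\subseteq X$ of size $\kappa^+$ with $\alpha_\xi=\alpha$ for all $\xi\in H$. Take $\xi\ne\eta$ in $H$ with $A_\xi\cap A_\eta\in I$; this intersection contains $\alpha>\nu$. $\square$

So if color $1$ is to mean $A_\xi\cap A_\eta\subseteq\beta\{\xi,\eta\}+1$ for a function $\beta:[\kappa^+]^2\to\kappa$, then $\beta$ has to be unbounded in $\kappa$ on $[X]^2$ for every $X$ of size $\kappa^+$. Such functions exist in ZFC.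

**Fact 1.** There is $\beta:[\kappa^+]^2\to\kappa$ such that $\beta''[X]^2$ is unbounded in $\kappa$ for every $X\subseteq\kappa^+$ with $|X|=\kappa^+$.

*Proof.* For each $\eta<\kappa^+$ fix an injection $e_\eta:\eta\to\kappa$ and put $\beta\{\xi,\eta\}=e_\eta(\xi)$ for $\xi<\eta$. Let $|X|=\kappa^+$ and let $\eta$ be the element of $X$ with index $\kappa$ in the increasing enumeration, so $|X\cap\eta|=\kappa$. Then $e_\eta''(X\cap\eta)\subseteq\beta''[X]^2$ has size $\kappa$, hence is unbounded in $\kappa$. $\square$

We will see that unboundedness is also sufficient.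

## 4. The poset $Q_\beta$ and amalgamation of aligned conditions

Let $\beta:[\kappa^+]^2\to\kappa$ be any function.

**Definition.** $Q=Q_\beta$ is the set of triples $r=(w,c,F)$ with $w\subseteq\kappa^+$ finite, $c:[w]^2\to2$, $F\subseteq w\times\kappa$ finite, and

$(\star)$ if $\xi\ne\eta$ are in $w$, $c\{\xi,\eta\}=1$ and $(\xi,\alpha),(\eta,\alpha)\in F$, then $\alpha\le\beta\{\xi,\eta\}$.

Put $(w',c',F')\le(w,c,F)$ iff $w'\supseteq w$, $c'\supseteq c$, $F'\supseteq F$. We write $w_r,c_r,F_r$ for the parts of $r$.

For $r=(w,c,F)$ let $u(r)=\{\alpha:\exists\xi\ (\xi,\alpha)\in F\}$ and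
$$s(r)=w\cup\{\kappa^++\alpha:\alpha\in u(r)\},$$
a finite set of ordinals; the shift by $\kappa^+$ keeps the two kinds of ordinals apart. Let $s(r)(0)<\dots<s(r)(n-1)$ be its increasing enumeration.

**Definition.** The *type* $\tau(r)$ records $n$, $|w|$, and $c$ and $F$ transferred to positions in $n$. There are countably many types. Conditions $r,r'$ are *aligned* if $\tau(r)=\tau(r')$ and $s(r)(i)=s(r')(k)$ implies $i=k$.

*Example.* Let $\xi<\eta$, $w=\{\xi,\eta\}$, $c\{\xi,\eta\}=1$, $F=\{(\xi,\alpha)\}$. Then $s(r)=\{\xi,\eta,\kappa^++\alpha\}$, and the type says: $n=3$, $|w|=2$, positions $0,1$ have color $1$, and $F$ is $\{(0,2)\}$. Let $r'$ have the same $w,c$ and $F'=\{(\eta,\alpha)\}$, of type $\{(1,2)\}$. If $\alpha>\beta\{\xi,\eta\}$, then $r$ and $r'$ are incompatible, since a common extension would contain both pairs and violate $(\star)$. This is why the type must record $F$. As for alignment, if $s(r)=\{0,5\}$ and $s(r')=\{5,7\}$, then $r,r'$ are not aligned, because $5$ has position $1$ in one set and $0$ in the other.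

Let $r=(w,c,F)$ and $r'=(w',c',F')$ be aligned. Common elements of $s(r)$ and $s(r')$ have the same positions, and the types agree, so
$$c,c'\text{ agree on }[w\cap w']^2;\qquad (\xi,\alpha)\in F\iff(\xi,\alpha)\in F'\ \text{ for }\xi\in w\cap w',\ \alpha\in u(r)\cap u(r').\tag{1}$$

**Lemma 1 (amalgamation).** Let $r,r'$ be aligned, let $v=u(r)\cap u(r')$, and let $d:(w\setminus w')\times(w'\setminus w)\to2$ satisfy: $d(\xi,\eta)=1$ implies $\beta\{\xi,\eta\}\ge\alpha$ for all $\alpha\in v$. Then $r''=(w\cup w',\,c\cup c'\cup d,\,F\cup F')$ is a condition below $r$ and $r'$. In particular, with $d\equiv0$, aligned conditions are compatible.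

*Proof.* A pair from $w\cup w'$ lies in $w$, or lies in $w'$, or has one point in $w\setminus w'$ and the other in $w'\setminus w$. By (1) the coloring $c''=c\cup c'\cup d$ is therefore well defined and total on $[w\cup w']^2$. To check $(\star)$, let $c''\{\xi,\eta\}=1$ and $(\xi,\alpha),(\eta,\alpha)\in F\cup F'$.

*Both $\xi,\eta\in w$* (both in $w'$ is symmetric). If both pairs are in $F$, use $(\star)$ for $r$. Otherwise say $(\xi,\alpha)\in F'\setminus F$, so that $\xi\in w\cap w'$ and $\alpha\in u(r')$. If $(\eta,\alpha)\in F$, then $\alpha\in u(r)$ too, so $\alpha\in v$, and (1) turns $(\xi,\alpha)\in F'$ into $(\xi,\alpha)\in F$, a contradiction. So $(\eta,\alpha)\in F'$. Hence $\eta\in w\cap w'$, $c'\{\xi,\eta\}=c\{\xi,\eta\}=1$, and $(\star)$ for $r'$ gives $\alpha\le\beta\{\xi,\eta\}$.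

*$\xi\in w\setminus w'$ and $\eta\in w'\setminus w$.* Then $(\xi,\alpha)\in F$ and $(\eta,\alpha)\in F'$, so $\alpha\in v$. Since $d(\xi,\eta)=1$, we have $\alpha\le\beta\{\xi,\eta\}$. $\square$

We recall the $\Delta$-system lemma: if $\theta$ is regular uncountable, any $\theta$ distinct finite sets include $\theta$ many whose pairwise intersections are one fixed set, the *root*.

**Lemma 2 (thinning out).** Let $\theta$ be regular uncountable and let $\langle r_x:x\in\Xi\rangle$ be conditions with $|\Xi|=\theta$. There is $\Xi'\subseteq\Xi$ with $|\Xi'|=\theta$ such that the $r_x$ ($x\in\Xi'$) are pairwise aligned and $s(r_x)\cap s(r_y)$ is a fixed set, the root, for all $x\ne y$ in $\Xi'$. Hence $Q$ is c.c.c., indeed Knaster.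

*Proof.* There are countably many types, so we may assume that the type is constant. If some set equals $s(r_x)$ for $\theta$ many $x$, keep those $x$; the root is that set, and alignment is clear. Otherwise each set occurs fewer than $\theta$ times, so by regularity there are $\theta$ many $x$ with distinct $s(r_x)$, and the $\Delta$-system lemma gives $\theta$ many with a fixed root. For each $x$ there is a function sending each root element to its position in $s(r_x)$. There are finitely many such functions, so we may make it constant. If now $s(r_x)(i)=s(r_y)(k)$ with $x\ne y$, this ordinal is in the root, so $i=k$. For the last sentence, take $\theta=\aleph_1$ and use Lemma 1. $\square$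

By the c.c.c., cardinals and regularity are preserved; in particular $\kappa$ and $\kappa^+$ keep their meaning.

**Lemma 3 (the generated ideal).** Let $I$ be an ideal over $\kappa$.
$$\text{If }q\Vdash_Q\dot X\in\bar I,\text{ there is }N\in I\text{ with }q\Vdash\dot X\subseteq N.\tag{2}$$
Moreover $Q$ forces that $\bar I$ is proper, $\kappa$-complete and contains the singletons.

*Proof.* Let $\dot N$ be a name with $q\Vdash\dot N\in I$ and $\dot X\subseteq\dot N$. By the c.c.c. only countably many $M\in I$ are forced by some $r\le q$ to equal $\dot N$. Their union $N$ is in $I$, because $\kappa$ is uncountable and $I$ is $\kappa$-complete, and $q\Vdash\dot X\subseteq N$. For completeness, let $\mu<\kappa$ and let $q$ force that $\langle\dot X_i:i<\mu\rangle$ is a sequence of members of $\bar I$. By (2) choose in $V$ sets $N_i\in I$ with $q\Vdash\dot X_i\subseteq N_i$. Then $q\Vdash\bigcup_{i<\mu}\dot X_i\subseteq\bigcup_{i<\mu}N_i\in I$. If $\kappa\in\bar I$, some $N\in I$ would contain $\kappa$, which is false. The singletons are in $I\subseteq\bar I$. $\square$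

## 5. The generic family and its coloring

Let $G_Q$ be $Q$-generic. In $V[G_Q]$ let
$$c=\bigcup_{r\in G_Q}c_r,\qquad A_\xi=\{\alpha<\kappa:\exists r\in G_Q\ (\xi,\alpha)\in F_r\}\quad(\xi<\kappa^+).$$
Any $\xi$ may be added to $w_r$, with all new colors $0$ and $F_r$ unchanged, and $(\star)$ stays true. So by genericity $c:[\kappa^+]^2\to2$ is total.

**Lemma 4.** In $V[G_Q]$: (i) every $A_\xi$ is $\bar I$-positive; (ii) if $c\{\xi,\eta\}=1$, then $A_\xi\cap A_\eta\subseteq\beta\{\xi,\eta\}+1$, so $A_\xi\cap A_\eta\in\bar I$.

*Proof.* (i) Let $N\in I$ and let $r$ be a condition with $\xi\in w_r$. Pick $\alpha\in\kappa\setminus(N\cup u(r))$, which is possible since $N\cup u(r)\in I$. Then $(w_r,c_r,F_r\cup\{(\xi,\alpha)\})$ is a condition, because $(\xi,\alpha)$ is its only pair with second coordinate $\alpha$. It forces $\alpha\in A_\xi\setminus N$. By genericity $A_\xi\not\subseteq N$ for every $N\in I$.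

(ii) If $\alpha\in A_\xi\cap A_\eta$, two members of $G_Q$ witness this. A common extension $r\in G_Q$ has $(\xi,\alpha),(\eta,\alpha)\in F_r$ and $c_r\{\xi,\eta\}=1$, so $\alpha\le\beta\{\xi,\eta\}$ by $(\star)$. Since $\beta\{\xi,\eta\}+1$ has size less than $\kappa$, it is in $I$. $\square$

The next lemma shows that unboundedness of $\beta$ prevents large $0$-homogeneous sets. We allow a parameter $\theta$, because Theorem B will use $\theta=\aleph_1$.

**Lemma 5.** Let $\theta\le\kappa^+$ be regular uncountable, and suppose $\beta''[X]^2$ is unbounded in $\kappa$ for every $X\subseteq\kappa^+$ in $V$ with $|X|=\theta$. Then in $V[G_Q]$ there is no $H\subseteq\kappa^+$ with $|H|=\theta$ and $c\equiv0$ on $[H]^2$.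

*Proof.* Let $r\Vdash\dot H\subseteq\kappa^+$, $|\dot H|=\theta$. We find an extension of $r$ forcing a pair of color $1$ into $\dot H$.

**Step 1: many conditions, thinned out.** The set $\Xi$ of those $\xi$ for which some $r'\le r$ forces $\xi\in\dot H$ is in $V$, and $r\Vdash\dot H\subseteq\Xi$. Since cardinals are preserved, $|\Xi|\ge\theta$; shrink $\Xi$ to size $\theta$. For $\xi\in\Xi$ choose $r_\xi\le r$ with $r_\xi\Vdash\xi\in\dot H$ and, adding $\xi$ if necessary, $\xi\in w_{r_\xi}$. Take $\Xi'$ from Lemma 2, and thin it out once more so that the position of $\xi$ in $s(r_\xi)$ is a constant $p$.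

**Step 2: the new indices are outside the root.** Suppose some $\xi\in\Xi'$ is in the root. Its position in $s(r_\xi)$ is $p$. For $\eta\in\Xi'$ we have $\xi\in s(r_\eta)$, and by alignment its position there is also $p$. But the element of $s(r_\eta)$ at position $p$ is $\eta$. So $\eta=\xi$ for all $\eta\in\Xi'$, which is absurd. Hence for $\xi\ne\eta$ in $\Xi'$ we have $\xi\in w_{r_\xi}\setminus w_{r_\eta}$ and $\eta\in w_{r_\eta}\setminus w_{r_\xi}$.

**Step 3: choose the pair.** For $\xi\ne\eta$ in $\Xi'$ the set $v=u(r_\xi)\cap u(r_\eta)$ is the fixed finite set of $\alpha$ with $\kappa^++\alpha$ in the root. Since $\beta''[\Xi']^2$ is unbounded in $\kappa$, there are $\xi\ne\eta$ in $\Xi'$ with $\beta\{\xi,\eta\}\ge\alpha$ for all $\alpha\in v$. Apply Lemma 1 to $r_\xi,r_\eta$ with $d(\xi,\eta)=1$ and $d=0$ elsewhere. The resulting condition is below $r$ and forces $\xi,\eta\in\dot H$ and $c\{\xi,\eta\}=1$. So $r$ does not force $\dot H$ to be $0$-homogeneous. $\square$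

## 6. Preserving saturation: a $\Delta$-system of functions modulo a generic ultrafilter

What remains is that $Q$ does not destroy saturation.

**Lemma 6.** If $I$ is $\kappa^+$-saturated, then $\Vdash_Q\bar I$ is $\kappa^+$-saturated, for any $\beta$.

Suppose $q$ forces that $\langle\dot X_\xi:\xi<\kappa^+\rangle$ are $\bar I$-positive with pairwise intersections in $\bar I$. Let
$$Y_\xi=\{\alpha<\kappa:\exists r\le q\ \ r\Vdash\alpha\in\dot X_\xi\}.$$
Then $q\Vdash\dot X_\xi\subseteq Y_\xi$, so $Y_\xi\in I^+$; otherwise $q$ would force $\dot X_\xi\in\bar I$. For $\alpha\in Y_\xi$ choose $r_\xi(\alpha)\le q$ with $r_\xi(\alpha)\Vdash\alpha\in\dot X_\xi$. A contradiction will come from two indices $\xi\ne\eta$ such that $r_\xi(\alpha)$ and $r_\eta(\alpha)$ are compatible for positively many $\alpha$.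

The obvious attempt is to fix $\alpha$ and apply Lemma 2 to $\{r_\xi(\alpha):\alpha\in Y_\xi\}$. When there are $\kappa^+$ many such $\xi$, this gives a set $\Xi_\alpha$ of $\kappa^+$ many indices that are pairwise compatible at this one $\alpha$. But we need one pair $\xi,\eta$ that works for positively many $\alpha$. The sets $\Xi_\alpha$ for different $\alpha$ need not have anything in common, and refining successively through $\kappa$ many $\alpha$ may leave nothing at limit steps. Saturation of $I$ does give $\xi\ne\eta$ with $Y_\xi\cap Y_\eta\in I^+$, but says nothing about compatibility there.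

The way around this is to treat all $\alpha$ at once. Suppose for a moment that $I$ is prime, so that $I^+$ is an ultrafilter $U$. (This does not happen for $\kappa=\aleph_1$.) Then every $Y_\xi$ is in $U$, and on a set in $U$ the type of $r_\xi(\alpha)$ is constant. The finite set $s(r_\xi(\alpha))$, as $\alpha$ varies, is then a finite set of functions of $\alpha$, and modulo $U$ a finite set $a_\xi$ of classes. We form *one* $\Delta$-system, of the sets $a_\xi$. Two classes that differ modulo $U$ have representatives that differ on a set in $U$, so alignment of $a_\xi$ and $a_\eta$ becomes alignment of $r_\xi(\alpha)$ and $r_\eta(\alpha)$ for $U$-many $\alpha$. This uses three things: $U$ is an ultrafilter disjoint from $I$; a set in $U$ cut into countably many pieces has a piece in $U$; and $\kappa^+$ many of the $Y_\xi$ are in $U$. In general no such $U$ need exist in $V$, but forcing with $I^+$ adds one that measures the sets of $V$, and $\kappa^+$-saturation gives the third item.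

**Claim.** There are $\xi\ne\eta$ such that $Z=\{\alpha\in Y_\xi\cap Y_\eta:r_\xi(\alpha),r_\eta(\alpha)\text{ are aligned}\}$ is in $I^+$.

*Proof of the Claim.*

**Step 1: the generic ultrafilter.** Force with $(I^+,\subseteq)$. Two conditions $A,B$ are incompatible iff $A\cap B\in I$, so by saturation this poset has the $\kappa^+$-c.c. Let $G$ be generic. It is disjoint from $I$ and upward closed. It is closed under intersections, since $A,B\in G$ have a common extension $C\in G$ and $C\subseteq A\cap B$. For each $X\subseteq\kappa$ in $V$, one of $X,\kappa\setminus X$ is in $G$: given $A\in I^+$, one of $A\cap X$, $A\setminus X$ is positive, so the conditions contained in $X$ or in $\kappa\setminus X$ are dense. Finally, if $A\in G$ is partitioned in $V$ into countably many pieces $A_n$, some $A_n$ is in $G$: each positive $B\subseteq A$ has a positive $B\cap A_n$, by completeness of $I$, so the conditions contained in some $A_n$ are dense below $A$.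

**Step 2: many $Y_\xi$ in $G$.** Let $\Xi=\{\xi<\kappa^+:Y_\xi\in G\}$. Some condition forces $\Xi$ to be unbounded in $\kappa^+$. Otherwise it is forced that $\Xi$ has a bound below $\kappa^+$; by the $\kappa^+$-c.c. a name for this bound has at most $\kappa$ possible values, so there is a single $\gamma<\kappa^+$ with $\Vdash\Xi\subseteq\gamma$. But $Y_\gamma\Vdash\gamma\in\Xi$, a contradiction. Take $G$ containing such a condition. By the $\kappa^+$-c.c., $\theta:=(\kappa^+)^V$ is a regular cardinal in $V[G]$. It is uncountable, and $|\Xi|=\theta$ there. The cardinal $\kappa$ may well be collapsed; we only use $\theta$.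

**Step 3: finite sets of classes.** Let $\xi\in\Xi$. There are countably many types, so by Step 1 there is a type $\tau_\xi$, of size $n_\xi$, with
$$T_\xi:=\{\alpha\in Y_\xi:\tau(r_\xi(\alpha))=\tau_\xi\}\in G.$$
On $T_\xi$ put $g^i_\xi(\alpha)=s(r_\xi(\alpha))(i)$ for $i<n_\xi$. For a function $g\in V$ into the ordinals below $\kappa^++\kappa$ with domain in $G$, let $[g]$ be its class modulo $G$, where $g,h$ are equivalent if they agree on a set in $G$. Let $a_\xi=\{[g^i_\xi]:i<n_\xi\}$. It has exactly $n_\xi$ elements, since $g^i_\xi(\alpha)<g^k_\xi(\alpha)$ on $T_\xi$ for $i<k$.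

**Step 4: one $\Delta$-system, in $V[G]$.** Work in $V[G]$ as in the proof of Lemma 2. Find $\Xi'\subseteq\Xi$ of size $\theta$ such that $\tau_\xi=\tau$ and $n_\xi=n$ are constant for $\xi\in\Xi'$, the $a_\xi$ form a $\Delta$-system (possibly all are equal), and each root element has the same index $i$ in all $a_\xi$. Let $\xi\ne\eta$ be in $\Xi'$. If $[g^i_\xi]=[g^k_\eta]$, this class is a root element, so $i=k$. Hence for $i\ne k$ we have $[g^i_\xi]\ne[g^k_\eta]$. As $G$ is an ultrafilter on $\mathcal P(\kappa)^V$ and the functions are in $V$,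
$$\{\alpha\in T_\xi\cap T_\eta:g^i_\xi(\alpha)\ne g^k_\eta(\alpha)\}\in G\qquad(i\ne k).$$

**Step 5: back to $V$.** Intersect these finitely many sets with $T_\xi\cap T_\eta$. The result is in $G$. For each $\alpha$ in it, both conditions have type $\tau$, and $s(r_\xi(\alpha))(i)=s(r_\eta(\alpha))(k)$ implies $i=k$, so $\alpha\in Z$. Now $Z$ is in $V$, since the functions $r_\xi,r_\eta$ are. So $Z\in G$, and therefore $Z\in I^+$. This proves the Claim.

*End of the proof of Lemma 6.* Take $\xi\ne\eta$ and $Z$ from the Claim. By (2) there is $N\in I$ with $q\Vdash\dot X_\xi\cap\dot X_\eta\subseteq N$. Pick $\alpha\in Z\setminus N$. By Lemma 1, $r_\xi(\alpha)$ and $r_\eta(\alpha)$ have a common extension $t$, and $t\le q$. Then $t\Vdash\alpha\in\dot X_\xi\cap\dot X_\eta\subseteq N$, which contradicts $\alpha\notin N$. $\square$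

## 7. Proof of Theorem A, and the nonstationary ideal

*Proof of Theorem A.* Let $\beta$ be the function of Fact 1 and force with $Q_\beta$, which is c.c.c. by Lemma 2. By Lemmas 3 and 6, $\bar I$ is a proper, $\kappa$-complete, $\kappa^+$-saturated ideal containing the singletons. By Lemma 4(i), $\{A_\xi:\xi<\kappa^+\}$ is a family of $\bar I$-positive sets. Let $H\subseteq\kappa^+$ with $|H|=\kappa^+$. By Fact 1, Lemma 5 applies with $\theta=\kappa^+$, so there are $\xi\ne\eta$ in $H$ with $c\{\xi,\eta\}=1$, and $A_\xi\cap A_\eta\in\bar I$ by Lemma 4(ii). So $\bar I$ is not $(\kappa^+,\kappa^+,2)$-saturated. $\blacksquare$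

For $\kappa=\aleph_1$ this answers the question, and it has two consequences.

First, "there is an $\aleph_2$-saturated ideal over $\aleph_1$" and "there is an $\aleph_2$-saturated, not $(\aleph_2,\aleph_2,2)$-saturated ideal over $\aleph_1$" are equiconsistent: one direction is Theorem A, the other is trivial. The former is consistent from a huge cardinal (Kunen, *Saturated ideals*, JSL 1978) and from a Woodin cardinal (Shelah, *Proper and Improper Forcing*, Ch. XVI).

Second, let $I=\mathrm{NS}_{\omega_1}$ be saturated, for instance under MM (Foreman–Magidor–Shelah, Annals 1988). Then $\bar I=\mathrm{NS}_{\omega_1}$ in the extension. A set in $\mathrm{NS}_{\omega_1}^V$ misses a club of $V$, which is still a club, so $\bar I\subseteq\mathrm{NS}_{\omega_1}$. For the converse it suffices that under c.c.c. forcing every club of $\omega_1$ contains a ground-model club. Let $q\Vdash\dot C$ is a club. For each $\alpha<\omega_1$ the least element of $\dot C$ above $\alpha$ has countably many possible values below $q$; let $f(\alpha)<\omega_1$ bound them. If $\delta$ is a limit ordinal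 with $f(\alpha)<\delta$ for all $\alpha<\delta$, then $q$ forces $\dot C$ to be unbounded in $\delta$, so $q\Vdash\delta\in\dot C$. These $\delta$ form a club in $V$. So $\mathrm{NS}_{\omega_1}$ itself can be $\aleph_2$-saturated and not $(\aleph_2,\aleph_2,2)$-saturated.

## 8. Functions on $[\omega_2]^2$ that are unbounded on every uncountable set

From here on $\kappa=\aleph_1$. To kill even $(\aleph_2,\aleph_1,2)$-saturation by the same poset $Q_\beta$, Lemma 5 with $\theta=\aleph_1$ asks for a function $\beta:[\omega_2]^2\to\omega_1$ that is unbounded on $[X]^2$ for every *uncountable* $X\subseteq\omega_2$.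

The injections of Fact 1 need not give this. If $e_\eta:\eta\to\omega$ for countable $\eta$, then $\beta''[\omega_1]^2\subseteq\omega$. So we add $\beta$ by forcing with initial segments, without adding subsets of $\omega_1$.

One might take as conditions all $b:[\gamma+1]^2\to\omega_1$ with $\gamma<\omega_2$ that are unbounded on $[X]^2$ for every uncountable $X\subseteq\gamma+1$. The trouble comes at limits of length $\omega_1$. For $i<\omega_1$ let $b_i$ be constantly $0$ on $[i+1]^2$. Each $b_i$ is such a condition, as $i+1$ is countable, but the union is constantly $0$ on $[\omega_1]^2$, and no condition extends all $b_i$. To prevent this we build, at countable limit stages $i$, a top point $\gamma_i$ such that all values $b(\alpha,\gamma_i)$ are at least $i$. We also impose laws which ensure that, if $b$ is bounded by $\nu$ on pairs from a set accumulating at $\gamma_i$ and continuing above it, then some value $b(\alpha,\gamma_i)$ is at most $\nu$.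

**Definition.** $R$ is the set of functions $b:[\gamma+1]^2\to\omega_1$ with $\gamma<\omega_2$, where $\gamma=\mathrm{top}(b)$, we write $b(\alpha,\eta)$ for $\alpha<\eta$, and $b(\alpha,\alpha)=0$ by convention, such that for $\alpha<\eta<\zeta\le\gamma$:

* (a) $b(\alpha,\zeta)\le\max\{b(\alpha,\eta),b(\eta,\zeta)\}$;
* (b) $b(\alpha,\eta)\le\max\{b(\alpha,\zeta),b(\eta,\zeta)\}$;

and moreover

* (c) if $\delta<\eta\le\gamma$, $\delta$ is a limit, $\nu<\omega_1$ and $\{\alpha<\delta:b(\alpha,\eta)\le\nu\}$ is unbounded in $\delta$, then $b(\delta,\eta)\le\nu$;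
* (d) no uncountable $X\subseteq\gamma+1$ has $b''[X]^2$ bounded in $\omega_1$.

The order is extension of functions. With the convention, (a) and (b) hold for all $\alpha\le\eta\le\zeta$. For instance, the empty function is a condition with top $0$.

**Definition.** Let $\langle b_i:i<\mu\rangle$ be strictly descending in $R$, where $\mu\le\omega_1$ is a limit, with tops $\gamma_i$, which are then strictly increasing. Write $b(\alpha,\eta)$ for the common values. For limit $i<\omega_1$ with $i\le\mu$ let
$$t_i^-=\sup\bigl(\{k:k<i\}\cup\{b(\gamma_k,\gamma_l):k<l<i\}\bigr)<\omega_1.$$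
The sequence is *good* if for every limit $i<\mu$ we have $\gamma_i=\sup_{k<i}\gamma_k$ and
$$b(\alpha,\gamma_i)=\max\{b(\alpha,\gamma_k),t_i^-\}\quad\text{whenever }k<i,\ \alpha\le\gamma_k.\tag{3}$$
We use the same definition for sequences of length $\mu+1$, now also requiring this at $i=\mu$. For $\mu=\omega$ every strictly descending sequence of length $\omega$ is good.

**Lemma 7 (countable limits).** If $\mu<\omega_1$ is a limit and $\langle b_i:i<\mu\rangle$ is good, it extends to a good sequence of length $\mu+1$, with $\gamma_\mu=\sup_{i<\mu}\gamma_i$.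

*Proof.*

**Step 1: definition of the new values.** Let $t=t_\mu^-$ and put $b(\alpha,\gamma_\mu)=\max\{b(\alpha,\gamma_k),t\}$ for any $k<\mu$ with $\alpha\le\gamma_k$. This does not depend on $k$: for $k<l$, (a) and (b) give
$$b(\alpha,\gamma_l)\le\max\{b(\alpha,\gamma_k),b(\gamma_k,\gamma_l)\},\qquad b(\alpha,\gamma_k)\le\max\{b(\alpha,\gamma_l),b(\gamma_k,\gamma_l)\},$$
and $b(\gamma_k,\gamma_l)\le t$. The goodness requirement (3) at $i=\mu$ holds by definition. It remains to see that the extended function is a condition.

**Step 2: laws below $\gamma_\mu$, and (d).** Each instance of (a), (b), (c) below $\gamma_\mu$ is an instance for some $b_i$. If $X\subseteq\gamma_\mu+1$ is uncountable, then so is $X\setminus\{\gamma_\mu\}$, which is the union of the countably many sets $(X\setminus\{\gamma_\mu\})\cap(\gamma_k+1)$, $k<\mu$. One of these is uncountable, and (d) for that $b_k$ shows that $b$ is unbounded on $[X]^2$.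

**Step 3: laws with largest point $\gamma_\mu$.** Let $\alpha<\eta<\gamma_\mu$ and choose $k$ with $\eta\le\gamma_k$.

* (a) $b(\alpha,\gamma_\mu)=\max\{b(\alpha,\gamma_k),t\}\le\max\{b(\alpha,\eta),b(\eta,\gamma_k),t\}=\max\{b(\alpha,\eta),b(\eta,\gamma_\mu)\}$.
* (b) $b(\alpha,\eta)\le\max\{b(\alpha,\gamma_k),b(\eta,\gamma_k)\}\le\max\{b(\alpha,\gamma_\mu),b(\eta,\gamma_\mu)\}$.
* (c) Let $\delta<\gamma_\mu$ be a limit with $b(\alpha,\gamma_\mu)\le\nu$ for unboundedly many $\alpha<\delta$. Since $b(\alpha,\gamma_\mu)\ge t$, we get $t\le\nu$. Choose $k$ with $\delta\le\gamma_k$; then $b(\alpha,\gamma_k)\le\nu$ for these $\alpha$. If $\delta=\gamma_k$, then $b(\delta,\gamma_\mu)=t\le\nu$. If $\delta<\gamma_k$, (c) for $b_k$ gives $b(\delta,\gamma_k)\le\nu$, so $b(\delta,\gamma_\mu)\le\nu$. $\square$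

**Lemma 8 (limits of length $\omega_1$).** If $\langle b_i:i<\omega_1\rangle$ is good, there is a condition with top $\gamma=\sup_{i<\omega_1}\gamma_i$ extending all $b_i$.

*Proof.* On $\gamma$ the union satisfies (a), (b), (c), since each instance lies in some $b_i$.

**Step 1: (d) on $\gamma$.** Suppose $X\subseteq\gamma$ is uncountable with $b\le\nu<\omega_1$ on $[X]^2$. By (d) for the $b_i$, $X$ is contained in no $\gamma_i+1$, so $X$ is cofinal in $\gamma$. Choose $\nu<i_0<i_1<\cdots$ and $\xi_n\in X$ with $\gamma_{i_n}<\xi_n<\gamma_{i_{n+1}}$, and let $i=\sup_n i_n$. Then $i$ is a limit, $i>\nu$, and $\gamma_i=\sup_{k<i}\gamma_k=\sup(X\cap\gamma_i)$. Pick $\eta\in X$ with $\eta>\gamma_i$. For $\alpha\in X\cap\gamma_i$ we have $b(\alpha,\eta)\le\nu$, so $b(\gamma_i,\eta)\le\nu$ by (c). Then (b) gives $b(\alpha,\gamma_i)\le\max\{b(\alpha,\eta),b(\gamma_i,\eta)\}\le\nu$ for $\alpha\in X\cap\gamma_i$. But $b(\alpha,\gamma_i)\ge t_i^-\ge i>\nu$ by (3), a contradiction.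

**Step 2: definition of the top values.** We cannot use one number $t$ as in Lemma 7, because the relevant supremum would be $\omega_1$. Instead let, for $i<\omega_1$,
$$t_i=\sup\bigl(\{k:k\le i\}\cup\{b(\gamma_k,\gamma_l):k<l\le i\}\bigr).$$
Then $t_i$ is countable and nondecreasing in $i$, and $b(\gamma_k,\gamma_i)\le t_i$ for $k<i$. For limit $i$ we have $t_i^-=\sup_{l<i}t_l\ge i$, and by (3) $b(\gamma_k,\gamma_i)=\max\{b(\gamma_k,\gamma_k),t_i^-\}=t_i^-$ for $k<i$. Hence
$$t_i=\sup_{l<i}t_l\qquad(i\text{ limit}).\tag{4}$$
For $\alpha<\gamma$ let $i(\alpha)$ be least with $\alpha\le\gamma_{i(\alpha)}$, and put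
$$b(\alpha,\gamma)=\max\{b(\alpha,\gamma_{i(\alpha)}),t_{i(\alpha)}\}.$$
If $i(\alpha)$ is a limit, then $\alpha\ge\sup_{k<i(\alpha)}\gamma_k=\gamma_{i(\alpha)}$, so $\alpha=\gamma_{i(\alpha)}$.

**Step 3: (a) and (b) with largest point $\gamma$.** Let $\alpha<\eta<\gamma$ and $i=i(\alpha)\le l=i(\eta)$. If $i=l$, then, as $\alpha<\eta\le\gamma_l$,
$$b(\alpha,\gamma)=\max\{b(\alpha,\gamma_l),t_l\}\le\max\{b(\alpha,\eta),b(\eta,\gamma_l),t_l\}=\max\{b(\alpha,\eta),b(\eta,\gamma)\},$$
and $b(\alpha,\eta)\le\max\{b(\alpha,\gamma_l),b(\eta,\gamma_l)\}\le\max\{b(\alpha,\gamma),b(\eta,\gamma)\}$. Now let $i<l$.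

* (a) By (b) and then (a) for the $b_j$, $b(\alpha,\gamma_i)\le\max\{b(\alpha,\gamma_l),b(\gamma_i,\gamma_l)\}\le\max\{b(\alpha,\eta),b(\eta,\gamma_l),t_l\}$. Also $t_i\le t_l$. So $b(\alpha,\gamma)\le\max\{b(\alpha,\eta),b(\eta,\gamma_l),t_l\}=\max\{b(\alpha,\eta),b(\eta,\gamma)\}$.
* (b) We have $b(\alpha,\eta)\le\max\{b(\alpha,\gamma_l),b(\eta,\gamma_l)\}$ and $b(\alpha,\gamma_l)\le\max\{b(\alpha,\gamma_i),b(\gamma_i,\gamma_l)\}\le\max\{b(\alpha,\gamma),t_l\}$. Since $t_l$ and $b(\eta,\gamma_l)$ are at most $b(\eta,\gamma)$, we get $b(\alpha,\eta)\le\max\{b(\alpha,\gamma),b(\eta,\gamma)\}$.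

**Step 4: (c) with $\eta=\gamma$.** Let $\delta<\gamma$ be a limit such that $S=\{\alpha<\delta:b(\alpha,\gamma)\le\nu\}$ is unbounded in $\delta$, and let $l=i(\delta)$.

If $l$ is a limit, then $\delta=\gamma_l=\sup_{k<l}\gamma_k$. For $\alpha\in S$ we have $i(\alpha)<l$, and $i(\alpha)>k$ as soon as $\alpha>\gamma_k$, so these $i(\alpha)$ are cofinal in $l$. Since $t_{i(\alpha)}\le b(\alpha,\gamma)\le\nu$, (4) gives $b(\delta,\gamma)=t_l=\sup_{k<l}t_k\le\nu$.

If $l$ is $0$ or a successor, then $i(\alpha)=l$ for all sufficiently large $\alpha\in S$: for $l=0$ this holds for all $\alpha<\delta$, and for $l=k+1$ it holds for all $\alpha$ with $\gamma_k<\alpha<\delta$. So $t_l\le\nu$, and $b(\alpha,\gamma_l)\le\nu$ for unboundedly many $\alpha<\delta$. Then $b(\delta,\gamma_l)\le\nu$, by (c) for $b_l$ if $\delta<\gamma_l$ and trivially if $\delta=\gamma_l$. Hence $b(\delta,\gamma)=\max\{b(\delta,\gamma_l),t_l\}\le\nu$.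

Finally, (d) on $\gamma+1$ follows from (d) on $\gamma$, by removing the single point $\gamma$ from an uncountable set. $\square$

**Lemma 9 (tops are arbitrarily large).** If $b\in R$ and $\mathrm{top}(b)\le\zeta<\omega_2$, some $b'\le b$ has top $\zeta$.

*Proof.* By induction on $\zeta$, for all $b$; assume $\mathrm{top}(b)<\zeta$.

*Successor, $\zeta=\zeta'+1$.* Extend $b$ to $b'$ with top $\zeta'$, and then put $b'(\zeta',\zeta)=0$ and $b'(\alpha,\zeta)=b'(\alpha,\zeta')$ for $\alpha<\zeta'$. For $\alpha<\eta<\zeta'$, (a) and (b) at $\alpha,\eta,\zeta$ are (a) and (b) at $\alpha,\eta,\zeta'$. For $\eta=\zeta'$ both say $b'(\alpha,\zeta')\le\max\{b'(\alpha,\zeta'),0\}$. For (c) at $\delta<\zeta$: if $\delta<\zeta'$, it is (c) at $\delta,\zeta'$; if $\delta=\zeta'$, then $b'(\delta,\zeta)=0$. (d) is not affected by one point.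

*Limit.* Take $\langle\zeta_i:i<\mathrm{cf}\,\zeta\rangle$ increasing, continuous, cofinal in $\zeta$, with $\zeta_0=\mathrm{top}(b)$. Build a good sequence with $b_0=b$ and tops $\zeta_i$, using the induction hypothesis at successor steps and Lemma 7 at limit steps, where the top is $\sup_{k<i}\zeta_k=\zeta_i$. Finish by Lemma 7 if $\mathrm{cf}\,\zeta=\omega$ and by Lemma 8 if $\mathrm{cf}\,\zeta=\omega_1$. $\square$

**Lemma 10.** $R$ adds no new functions from $\omega_1$ to $V$. If $g$ is $R$-generic, then $\beta=\bigcup g:[\omega_2]^2\to\omega_1$ is unbounded on $[X]^2$ for every uncountable $X\subseteq\omega_2$ in $V[g]$.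

*Proof.* Let $D_i$ ($i<\omega_1$) be open dense and let $b\in R$. Build a good sequence with $b_0=b$; at successors extend $b_i$ strictly by Lemma 9 and then into $D_i$ to get $b_{i+1}$; at limits use Lemma 7. Lemma 8 gives a condition below all $b_i$, hence below $b$ and in $\bigcap_iD_i$. Applied to the sets $D_i$ of conditions deciding the value at $i$ of a given name for a function on $\omega_1$, this shows that no new such functions are added. In particular $\omega_1$ and $\omega_2$ are preserved. By Lemma 9, $\beta$ is total. Let $X\subseteq\omega_2$ be uncountable in $V[g]$; we may assume $|X|=\aleph_1$. An enumeration of $X$ in type $\omega_1$ is in $V$, so $X\in V$, and $X$ is bounded in $\omega_2$. Hence $X\subseteq\mathrm{top}(b)+1$ for some $b\in g$, and $\beta''[X]^2=b''[X]^2$ is unbounded by (d) for $b$. $\square$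

## 9. Proof of Theorem B, and the size of the continuum

*Proof of Theorem B.* Let $I$ be $\aleph_1$-dense in $V$, witnessed by $D\subseteq I^+$ with $|D|=\aleph_1$, and let $g$ be $R$-generic.

**Step 1: $I$ in $V[g]$.** By Lemma 10 there are no new subsets of $\omega_1$ and no new $\omega$-sequences of elements of $V$. So $I$ is still a countably complete proper ideal containing the singletons, and $D$ still witnesses density. By the pigeonhole argument of Section 1, $I$ is $\aleph_2$-saturated in $V[g]$: among $\aleph_2$ positive sets two contain, modulo $I$, the same $d\in D$, so their intersection is positive.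

**Step 2: force over $V[g]$ with $Q_\beta$,** where $\kappa=\aleph_1$ and $\beta=\bigcup g$. By Lemmas 3 and 6, $\bar I$ is an $\aleph_2$-saturated ideal. By Lemma 10 the hypothesis of Lemma 5 holds in $V[g]$ with $\theta=\aleph_1$. So by Lemmas 4 and 5, $\{A_\xi:\xi<\omega_2\}$ is a family of positive sets such that every $H\subseteq\omega_2$ with $|H|=\aleph_1$ contains $\xi\ne\eta$ with $c\{\xi,\eta\}=1$, and hence $A_\xi\cap A_\eta\in\bar I$. So $\bar I$ is not $(\aleph_2,\aleph_1,2)$-saturated. $\blacksquare$

**Remark (CH).** By Proposition C, CH fails in the model of Theorem B. The forcing of Theorem A also adds $\kappa^+$ reals. For $\omega\le\xi<\kappa^+$ let $x_\xi=\{n<\omega:c\{n,\xi\}=1\}$. Given $\xi\ne\eta$ and a condition $r$ with $\xi,\eta\in w_r$, choose $n\in\omega\setminus w_r$ and add $n$ to $w_r$ with color $1$ on $\{n,\xi\}$, color $0$ on the other new pairs, and $F_r$ unchanged. As no pair in $F_r$ has first coordinate $n$, $(\star)$ still holds, and the new condition forces $n\in x_\xi\setminus x_\eta$. So the $x_\xi$ are pairwise distinct, and for $\kappa=\aleph_1$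 CH fails in the model of Theorem A. The arguments above do not decide whether an $\aleph_2$-saturated ideal over $\aleph_1$ that is not $(\aleph_2,\aleph_2,2)$-saturated can exist together with CH.
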